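\title{Simplicial volume, Fisher information and long-time solutions of the normalized Ricci flow}

\begin{abstract}
Let $X$ be a closed oriented smooth $4$-manifold whose simplicial volume $\|X\|$ is not zero. We prove that if $X$ carries a solution of the normalized Ricci flow that exists for all time with bounded scalar curvature, then $2\chi(X)-3|\tau(X)|\ge\frac{\sqrt{30}}{72\pi^2}\|X\|$. This proves a conjectured inequality with constant $\frac{1}{1295\pi^2}$, and the hypothesis of the conjecture on Perelman's invariant $\bar\lambda(X)$ is not needed. The main tool is the bound $\|X\|\le\sqrt{n!/(n+1)}\,(2T)^{-n/2}\,\mathrm{vol}(X,g(T))$ for every Ricci flow $g(t)$, $t\in[0,T]$, on a closed oriented $n$-manifold. To prove it we evolve an equivariant partition of unity on the universal cover by the heat equation coupled to the flow: its Fisher information is at most $n/(2t)$ with no curvature hypothesis, and the Fisher information controls $\|X\|$.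
\end{abstract}

\section{Introduction}\label{sec:intro}

Manifolds are smooth and connected. For a Riemannian metric $g$ we write $s_g$ for the scalar curvature, $\mathrm{Ric}_0=\mathrm{Ric}-\frac{s}{n}g$ for the trace-free Ricci tensor, $d\mu_g$ for the volume element and $\Delta_g=\nabla\cdot\nabla$ for the Laplacian with non-positive spectrum.

\subsection*{The problem}
The \emph{simplicial volume} of a closed oriented $n$-manifold $X$, in the sense of Gromov, is
\[
\|X\|=\inf\Big\{\sum_i|a_i| \;:\; \sum_i a_i\sigma_i \text{ is a real singular cycle representing } [X]\in H_n(X;\mathbb R)\Big\}.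
\]
It counts, with real weights, the simplices needed to build $X$. A map $X\to Y$ of degree $d$ sends a fundamental cycle of $X$ to a cycle representing $d[Y]$ without increasing $\sum|a_i|$, so $\|X\|\ge|d|\,\|Y\|$. Spheres and tori have self-maps of degree $2$ or more, hence simplicial volume zero. At the other extreme, a closed oriented hyperbolic $4$-manifold $Y$ has
\begin{equation}\label{eq:GT}
\|Y\|=\mathrm{vol}(Y)/v_4>0,\qquad v_4=\tfrac{10\pi}{3}\arcsin\tfrac13-\tfrac{\pi^2}{3},
\end{equation}
by the Gromov--Thurston theorem; $v_4$ is the volume of the regular ideal $4$-simplex.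

The \emph{normalized Ricci flow} on a closed $n$-manifold $X$ is the equation
\begin{equation}\label{eq:NRF}
\partial_t g=-2\,\mathrm{Ric}_{g(t)}+\frac2n\,\bar s_{g(t)}\,g(t),\qquad \bar s_g=\int_X s_g\,d\mu_g\Big/\int_X d\mu_g .
\end{equation}
A solution is \emph{quasi-non-singular} if it exists for all $t\in[0,\infty)$ and $\sup_{X\times[0,\infty)}|s_{g(t)}|<\infty$. For $n\ge3$ let $\lambda_g$ be the least eigenvalue of $-4\Delta_g+s_g$, that is,
\begin{equation}\label{eq:lambda}
\lambda_g=\inf_{u\ne0}\frac{\int_X\big(s_gu^2+4|\nabla u|^2\big)d\mu_g}{\int_Xu^2\,d\mu_g}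
\end{equation}
over smooth real functions $u$. \emph{Perelman's invariant} is $\bar\lambda(X)=\sup_g\lambda_g\,\mathrm{vol}(X,g)^{2/n}$, the supremum over all metrics on $X$. Let $\chi(X)$ and $\tau(X)$ denote the Euler characteristic and the signature of a closed oriented $4$-manifold. The following problem comes from \cite{BI}.

\medskip\noindent\textbf{Conjecture.} \emph{Let $X$ be a closed oriented $4$-manifold with $\|X\|\ne0$ and $\bar\lambda(X)<0$. If $X$ carries a quasi-non-singular solution of the normalized Ricci flow, then}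
\[
2\chi(X)-3|\tau(X)|\ \ge\ \frac{1}{1295\pi^2}\|X\| .
\]

To see why one would guess such an inequality, recall that the Chern--Gauss--Bonnet and signature formulas give, for every metric on $X^4$,
\begin{equation}\label{eq:CGB}
2\chi(X)\pm3\tau(X)=\frac1{4\pi^2}\int_X\Big(\frac{s^2}{24}+2|W_\pm|^2-\frac{|\mathrm{Ric}_0|^2}{2}\Big)d\mu ,
\end{equation}
where $W_\pm$ are the self-dual and anti-self-dual parts of the Weyl tensor. The fixed points of \eqref{eq:NRF} are the Einstein metrics. For these $\mathrm{Ric}_0=0$ and $s$ is constant, so a metric of volume $V$ has $2\chi-3|\tau|\ge s^2V/(96\pi^2)$; and a manifold with large simplicial volume should need large negative curvature or large volume, so that $s^2V$ is large. A solution that lives forever with bounded scalar curvature should resemble an Einstein metric on time average. Two things then have to be proved: that the term $|\mathrm{Ric}_0|^2$ in \eqref{eq:CGB} is negligible on average, and that $s^2V$ is bounded below by $\|X\|$. The second is the real difficulty, because the hypotheses control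 the scalar curvature only, and no lower bound on the Ricci curvature is available.

The inequality is a genuine obstruction, not a property of all $4$-manifolds.

\begin{example}\label{ex:blowup}
Let $Y$ be a closed oriented hyperbolic $4$-manifold; $\tau(Y)=0$ by \eqref{eq:CGB}, since $W_\pm=0$. Let $X=Y\#k\,\overline{\mathbb{CP}}{}^2$. The collapse $X\to Y$ has degree one, so $\|X\|\ge\|Y\|>0$, while $2\chi(X)-3|\tau(X)|=2(\chi(Y)+k)-3k=2\chi(Y)-k$ is negative for $k>2\chi(Y)$. By Theorem~\ref{thm:main} below, such an $X$ carries no quasi-non-singular solution.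
\end{example}

\subsection*{Results}
Put $\kappa_n=\sqrt{n!/(n+1)}$, so that $\kappa_4=\sqrt{24/5}$. The conjecture is true, with a larger constant and without the hypothesis on $\bar\lambda(X)$.

\begin{theorem}\label{thm:main}
Let $X$ be a closed oriented $4$-manifold with $\|X\|\ne0$ that carries a quasi-non-singular solution of the normalized Ricci flow. Then
\[
2\chi(X)-3|\tau(X)|\ \ge\ \frac{1}{6\kappa_4\pi^2}\|X\|=\frac{\sqrt{30}}{72\,\pi^2}\|X\|\ \ge\ \frac{1}{1295\pi^2}\|X\| .
\]
\end{theorem}

Numerically $\sqrt{30}/72\approx0.0761>1/14$, while $1/1295\approx0.00077$. The link between curvature and simplicial volume is an inequality for the unnormalized flow that has no curvature hypothesis at all.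

\begin{theorem}\label{thm:RF}
Let $g(t)$, $t\in[0,T]$, be a smooth solution of $\partial_tg=-2\,\mathrm{Ric}$ on a closed oriented $n$-manifold $X$, with $n\ge2$ and $T>0$. Then
\[
\|X\|\le\kappa_n\,(2T)^{-n/2}\,\mathrm{vol}(X,g(T)).
\]
\end{theorem}

The right side is unchanged by the parabolic rescaling $g(t)\mapsto c\,g(t/c)$. For a solution of \eqref{eq:NRF} write $s_{\min}(t)$, $s_{\max}(t)$ and $\bar s(t)$ for the minimum, maximum and average of $s_{g(t)}$; the volume $V$ is constant in time (Section~\ref{sec:NRF}). We obtain Theorem~\ref{thm:main} as a special case of a stronger statement.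

\begin{theorem}\label{thm:strong}
Let $g(t)$, $t\in[0,\infty)$, solve the normalized Ricci flow on a closed oriented $n$-manifold $X$, $n\ge3$, with volume $V$ and $\|X\|\ne0$.
\begin{enumerate}
\item[(a)] With no curvature hypothesis and no hypothesis on $\bar\lambda(X)$,
\[
s_{\min}(t)\le-n\Big(\frac{\|X\|}{\kappa_nV}\Big)^{2/n}\ \text{ for all }t\ge0,\qquad\text{and}\qquad\int_0^\infty(\bar s-s_{\min})\,dt<\infty .
\]
\item[(b)] If $n=4$ and $s_{\max}(t)\le C(1+t)$ for some constant $C$, then $2\chi(X)-3|\tau(X)|\ge\frac{\sqrt{30}}{72\pi^2}\|X\|$.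
\end{enumerate}
\end{theorem}

When $\bar\lambda(X)<0$, both invariants give lower bounds.

\begin{theorem}\label{thm:both}
Let $X$ be a closed oriented $4$-manifold with $\bar\lambda(X)<0$, where $\|X\|=0$ is allowed, and let $s_{\max}(t)\le C(1+t)$ along a solution of the normalized Ricci flow on $[0,\infty)$. Then
\[
2\chi(X)-3|\tau(X)|\ \ge\ \max\Big\{\frac{\bar\lambda(X)^2}{96\pi^2},\ \frac{\sqrt{30}}{72\pi^2}\|X\|\Big\}.
\]
\end{theorem}

The passage from Theorem~\ref{thm:RF} to Theorem~\ref{thm:main} is already visible at a fixed point of the flow.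

\begin{example}[Einstein metrics]\label{ex:Einstein}
Let $g$ be Einstein on $X^n$, $n\ge3$, with scalar curvature $s$ and volume $V$. Then $(1-\frac{2s}{n}t)\,g$ solves $\partial_tg=-2\,\mathrm{Ric}$, and Theorem~\ref{thm:RF} gives $\|X\|\le\kappa_n\big(\frac1{2T}-\frac sn\big)^{n/2}V$. If $s>0$ let $T\to\frac n{2s}$, and if $s=0$ let $T\to\infty$; in both cases $\|X\|=0$. If $s<0$, letting $T\to\infty$ gives $\|X\|\le\kappa_n(|s|/n)^{n/2}V$, which is the first bound of Theorem~\ref{thm:strong}(a). For $n=4$ it reads $s^2V\ge16\|X\|/\kappa_4$, and \eqref{eq:CGB} gives $2\chi-3|\tau|\ge s^2V/(96\pi^2)\ge\|X\|/(6\kappa_4\pi^2)$. For a hyperbolic $4$-manifold, $T^{-2}\mathrm{vol}(g(T))$ has a finite limit and $\|X\|>0$, so the power of $T$ in Theorem~\ref{thm:RF} cannot be improved.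
\end{example}

\subsection*{The method}
Let $\Gamma=\pi_1(X)$ act on the universal cover $\tilde X$. By duality, $\|X\|$ is computed by bounded cocycles $c$ on $\Gamma$ (Section~\ref{sec:bounded}). An equivariant partition of unity $\{u_\gamma\}_{\gamma\in\Gamma}$ on $\tilde X$ attaches to each point $x$ a probability measure $\gamma\mapsto u_\gamma(x)$ on $\Gamma$, and it turns $c$ into an $n$-form on $X$ whose integral is the value of $c$ on $[X]$. The form is small where the measure depends slowly on $x$, and the right measure of this dependence is the Fisher information $\sum_\gamma|\nabla u_\gamma|^2/u_\gamma$ (Section~\ref{sec:smoothing}). To make it small we let the $u_\gamma$ diffuse. If the metric moves by Ricci flow while they do, the Ricci terms in the Bochner formula cancel and the Fisher information is at most $n/(2t)$, exactly as in Euclidean space (Section~\ref{sec:heat}). Section~\ref{sec:NRF} extends Example~\ref{ex:Einstein} to long-time solutions, and Section~\ref{sec:constant} brackets the optimal constant.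

\section{Bounded cocycles}\label{sec:bounded}

Let $X$ be a closed oriented $n$-manifold. An upper bound for $\|X\|$ asks for an efficient fundamental cycle, which is hard to build from analytic data. Duality replaces this by an upper bound for the value of a cocycle on $[X]$, which we shall express as an integral.

A singular cochain on $X$ is \emph{bounded} if its values on singular simplices are bounded, and $\|\cdot\|_\infty$ is the supremum of their absolute values. Bounded cochains form a subcomplex, with cohomology $H^*_b(X;\mathbb R)$; the seminorm $\|\beta\|_\infty$ of a class is the infimum of the norms of its representatives, and $\langle\beta,[X]\rangle$ is the value of a representative on a fundamental cycle. For the group $\Gamma$, an \emph{invariant $m$-cochain} is a function $c:\Gamma^{m+1}\to\mathbb R$ with $c(\alpha\gamma_0,\dots,\alpha\gamma_m)=c(\gamma_0,\dots,\gamma_m)$, and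
\[
\delta c(\gamma_0,\dots,\gamma_{m+1})=\sum_{i=0}^{m+1}(-1)^ic(\gamma_0,\dots,\widehat{\gamma_i},\dots,\gamma_{m+1}).
\]
The bounded invariant cochains define $H^*_b(\Gamma;\mathbb R)$, with its seminorm as above.

To compare the two theories fix a \emph{labeling}, a map of sets $\ell:\tilde X\to\Gamma$ with $\ell(\alpha x)=\alpha\,\ell(x)$; it exists because $\Gamma$ acts freely. For an invariant $m$-cochain $c$ and a singular $m$-simplex $\sigma$ of $X$ with lift $\tilde\sigma$ and lifted vertices $x_j=\tilde\sigma(e_j)$, put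
\[
\ell^*c(\sigma)=c\big(\ell(x_0),\dots,\ell(x_m)\big).
\]
By invariance this does not depend on the lift. The map $\ell^*$ commutes with $\delta$ and preserves boundedness. If $\ell'$ is a second labeling, the prism operator
\[
hc(\sigma)=\sum_{i=0}^{m-1}(-1)^ic\big(\ell(x_0),\dots,\ell(x_i),\ell'(x_i),\dots,\ell'(x_{m-1})\big),
\]
on $(m-1)$-simplices $\sigma$, satisfies $\|hc\|_\infty\le m\|c\|_\infty$ and the prism identity $\delta h+h\delta=\ell'^*-\ell^*$. So the maps induced on cohomology and bounded cohomology do not depend on $\ell$. We use two published theorems \cite{Gr,Iv}, \cite[Lemma 6.1 and Theorem 5.9]{Fr}: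
\begin{enumerate}
\item[(B1)] $\|X\|=\sup\{\langle\beta,[X]\rangle:\beta\in H^n_b(X;\mathbb R),\ \|\beta\|_\infty\le1\}$;
\item[(B2)] $\ell^*$ induces an isometric isomorphism $H^n_b(\Gamma;\mathbb R)\to H^n_b(X;\mathbb R)$.
\end{enumerate}
If $\Gamma$ is finite and $c$ is an invariant $n$-cocycle, $n\ge1$, then averaging $\delta c(\gamma,\gamma_0,\dots,\gamma_n)=0$ over $\gamma$ gives $c=\delta c'$ with $c'=|\Gamma|^{-1}\sum_\gamma c(\gamma,\cdot,\dots,\cdot)$. Hence $\|X\|=0$ when $\Gamma$ is finite.

Differential forms are alternating, so we want alternating cocycles.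

\begin{lemma}\label{lem:cocycle}
For every $\varepsilon>0$ there is an invariant cocycle $c:\Gamma^{n+1}\to\mathbb R$ that is alternating in its arguments and satisfies $|c|\le1+\varepsilon$ and $\langle[\ell^*c],[X]\rangle\ge\|X\|-\varepsilon$.
\end{lemma}

\begin{proof}
By (B1) and (B2) there is an invariant cocycle $c_0$ with the two bounds. On the free resolution $\mathbb R[\Gamma^{\bullet+1}]$ of the trivial module $\mathbb R$ define
\[
\mathrm{alt}(\gamma_0,\dots,\gamma_m)=\frac1{(m+1)!}\sum_{\pi\in S_{m+1}}\mathrm{sgn}\,\pi\,(\gamma_{\pi0},\dots,\gamma_{\pi m}).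
\]
This is a chain map. Indeed, a term of $\partial\,\mathrm{alt}(\gamma_0,\dots,\gamma_m)$ that omits $\gamma_j$ from position $i$ is an ordering $\pi'$ of the other $m$ entries, with sign $(-1)^i\mathrm{sgn}\,\pi=(-1)^j\mathrm{sgn}\,\pi'$, and each $\pi'$ occurs once for each of the $m+1$ values of $i$; so $\partial\,\mathrm{alt}=\mathrm{alt}\,\partial$. It is $\Gamma$-equivariant and lifts the identity of $\mathbb R$, hence is $\Gamma$-homotopic to the identity. Thus $c=c_0\circ\mathrm{alt}$ is an alternating invariant cocycle with $\sup|c|\le\sup|c_0|$ and $c-c_0=\delta c'$ for an invariant, possibly unbounded, cochain $c'$. Since $\ell^*\delta c'=\delta\ell^*c'$ vanishes on cycles, the value on $[X]$ is unchanged.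
\end{proof}

\section{Partitions of unity and Fisher information}\label{sec:smoothing}

Let $Z$ be $\tilde X$ or a compact convex polytope. A family $w=\{w_\gamma\}_{\gamma\in\Gamma}$ of smooth functions on $Z$ is \emph{admissible} if $\sum_\gamma w_\gamma=1$ and $\sum_\gamma(|w_\gamma|+|\nabla w_\gamma|+|\nabla^2w_\gamma|)$ converges uniformly on compact sets. A family on $\tilde X$ is \emph{equivariant} if $w_{\alpha\gamma}(\alpha x)=w_\gamma(x)$. Let $g$ be a metric on $X$, lifted to $\tilde X$. For an admissible family $u$ of positive functions on $\tilde X$ put $\xi_\gamma=d\log u_\gamma$. Its \emph{Fisher information} is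
\[
I=\sum_\gamma u_\gamma|\xi_\gamma|^2=\sum_\gamma\frac{|\nabla u_\gamma|^2}{u_\gamma}\in[0,\infty].
\]

\begin{proposition}\label{prop:smoothing}
Let $u$ be an admissible equivariant family of positive functions on $\tilde X$ with $I\le I_0<\infty$ everywhere. Then $\|X\|\le\kappa_n\,(I_0/n)^{n/2}\,\mathrm{vol}(X,g)$.
\end{proposition}

Fix $\varepsilon>0$ and $c$ as in Lemma~\ref{lem:cocycle}. For an admissible family $w$ on $Z$ define
\[
\omega^w=\sum_{\gamma_0,\dots,\gamma_n}c(\gamma_0,\dots,\gamma_n)\,w_{\gamma_0}\,dw_{\gamma_1}\wedge\dots\wedge dw_{\gamma_n}.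
\]
Since $c$ is bounded, the series is dominated by a multiple of $(\sum|w_\gamma|)(\sum|\nabla w_\gamma|)^n$, and the series of first derivatives by products of the three sums in the definition of admissibility. So $\omega^w$ is a $C^1$ form and $d\omega^w=\sum c\,dw_{\gamma_0}\wedge\dots\wedge dw_{\gamma_n}$. If $w$ is equivariant, then $\alpha^*w_{\alpha\gamma}=w_\gamma$ and the invariance of $c$ give $\alpha^*\omega^w=\omega^w$, so $\omega^w$ descends to $X$. We compute $\int_X\omega^u$ and then bound $\omega^u$ pointwise.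

\subsection*{The integral}
The integral is easy to compute for a piecewise linear partition of unity. To carry the value over to $u$ we interpolate, and this needs closedness on $(n+1)$-dimensional prisms; here the cocycle condition enters.

\begin{lemma}\label{lem:closed}
For every admissible family $w$ on $Z$, the form $\omega^w$ is closed.
\end{lemma}

\begin{proof}
Multiply $\delta c(\gamma_0,\dots,\gamma_{n+1})=0$ by $w_{\gamma_0}dw_{\gamma_1}\wedge\dots\wedge dw_{\gamma_{n+1}}$ and sum over all indices. In the $i$-th term of $\delta c$ the coefficient does not depend on $\gamma_i$, so we sum over $\gamma_i$ first. For $i=0$ we use $\sum w_{\gamma_0}=1$ and obtain $d\omega^w$. For $i\ge1$ we use $\sum dw_{\gamma_i}=0$ and obtain $0$.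
\end{proof}

\begin{lemma}\label{lem:integral}
For every admissible equivariant family $u$ on $\tilde X$ we have $\int_X\omega^u=\langle[\ell^*c],[X]\rangle$.
\end{lemma}

\begin{proof}
Take a smooth triangulation of $X$, order its vertices, and lift it to $\tilde X$. Let $b_v$ be the barycentric coordinate of the lifted vertex $v$, and $p_\gamma=\sum_{\ell(v)=\gamma}b_v$. From $b_{\alpha v}(\alpha x)=b_v(x)$ and $\ell(\alpha v)=\alpha\ell(v)$ we get $p_{\alpha\gamma}(\alpha x)=p_\gamma(x)$. On each closed lifted simplex the $p_\gamma$ are smooth, finitely many are nonzero, and their sum is $1$.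

Let $\tilde\sigma=[v_0,\dots,v_n]$ be a lifted $n$-simplex with vertices in the chosen order, and $b_i=b_{v_i}$. Expanding each $p_\gamma$ writes $\omega^p|_{\tilde\sigma}$ as the sum of $c(\ell(v_{i_0}),\dots,\ell(v_{i_n}))\,b_{i_0}db_{i_1}\wedge\dots\wedge db_{i_n}$ over all index tuples. As $c$ is alternating, only permutations survive:
\[
\omega^p|_{\tilde\sigma}=c\big(\ell(v_0),\dots,\ell(v_n)\big)\sum_{\pi\in S_{n+1}}\mathrm{sgn}\,\pi\;b_{\pi0}\,db_{\pi1}\wedge\dots\wedge db_{\pi n}.
\]
Each of the $n!$ permutations with $\pi0=i$ contributes $(-1)^ib_i\,db_0\wedge\dots\widehat{db_i}\dots\wedge db_n$. For $i\ge1$, substituting $db_0=-\sum_{j\ge1}db_j$ leaves only $-db_i$, and moving it into place gives $db_0\wedge\dots\widehat{db_i}\dots\wedge db_n=(-1)^idb_1\wedge\dots\wedge db_n$. So the sum is $n!\,(\sum_ib_i)\,db_1\wedge\dots\wedge db_n=n!\,db_1\wedge\dots\wedge db_n$, whose integral over $\tilde\sigma$, oriented by the vertex order, is $1$. Let $\epsilon_\sigma=\pm1$ compare this orientation with that of $X$. Then $\sum_\sigma\epsilon_\sigma\sigma$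 is a fundamental cycle, and with one lift for each $n$-simplex $\sigma$ of $X$,
\[
\sum_\sigma\epsilon_\sigma\int_{\tilde\sigma}\omega^p=\sum_\sigma\epsilon_\sigma\,\ell^*c(\sigma)=\langle[\ell^*c],[X]\rangle .
\]

On the prism $\tilde\sigma\times[0,1]$, with coordinate $r\in[0,1]$, the family $w=(1-r)p+ru$ is admissible, and $\omega^w$ restricts to $\omega^p$ at $r=0$ and to $\omega^u$ at $r=1$. Orient each $\sigma$ by the orientation of $X$, apply Stokes' theorem to the closed form $\omega^w$ on each prism, and add. Consider a lateral face $\tilde\sigma'\times[0,1]$, where $\sigma'$ is an $(n-1)$-simplex of $X$. The pullback of $\omega^w$ to it is the form built from the restricted family $w|_{\tilde\sigma'\times[0,1]}$, and $p|_{\tilde\sigma'}$ is determined by the barycentric coordinates of $\tilde\sigma'$ alone. So its integral does not depend on the adjacent $n$-simplex from which it is viewed, nor, by equivariance, on the lift of $\sigma'$. The two $n$-simplices adjacent to $\sigma'$ induce opposite orientations on it, so the lateral terms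 cancel in pairs, and $\int_X\omega^u=\sum_\sigma\epsilon_\sigma\int_{\tilde\sigma}\omega^p$.
\end{proof}

\subsection*{The pointwise bound}
Fix $x\in\tilde X$ and an oriented orthonormal coframe at $x$. Let $\mathbb E$ be the expectation when $\gamma_0,\dots,\gamma_n$ are independent random elements of $\Gamma$ with law $u_\gamma(x)$, that is, the sum with weights $\prod_ju_{\gamma_j}(x)$. The random covector $\xi_\gamma$ has mean $\sum u_\gamma\xi_\gamma=\sum du_\gamma=0$ and covariance matrix $A=\sum u_\gamma\,\xi_\gamma\otimes\xi_\gamma$, with $\mathrm{tr}\,A=I$. Write $\xi_j=\xi_{\gamma_j}$.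

In the definition of $\omega^u$ rename the indices so that the undifferentiated factor is $u_{\gamma_i}$ and the others keep their order. The coefficient becomes $c(\gamma_i,\gamma_0,\dots,\widehat{\gamma_i},\dots,\gamma_n)=(-1)^ic(\gamma_0,\dots,\gamma_n)$. Averaging over $i=0,\dots,n$ and using $du_\gamma=u_\gamma\xi_\gamma$,
\begin{equation}\label{eq:omegaD}
\omega^u=\frac1{n+1}\,\mathbb E\,[\,c\,D\,]\;d\mu_g,\qquad D=\sum_{i=0}^n(-1)^iD_i,\qquad D_i\,d\mu_g=\xi_0\wedge\dots\widehat{\xi_i}\dots\wedge\xi_n .
\end{equation}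
The number $D$ is $n!$ times the signed volume of the simplex with vertices $\xi_0,\dots,\xi_n$ in $T_x^*\tilde X$. We need its second moment.

\begin{example}[$n=2$]\label{ex:surface}
Write $\xi_j=(a_j,b_j)$. Then $D=D_0-D_1+D_2$ is twice the signed area of a random triangle, with $D_0=a_1b_2-b_1a_2$. The product $D_0D_1$ is linear in $\xi_0$, which is independent of $\xi_1,\xi_2$ and has mean zero, so $\mathbb E[D_0D_1]=0$; the other two cross terms vanish for the same reason. Next, $\mathbb E[D_0^2]=A_{11}A_{22}-2A_{12}^2+A_{22}A_{11}=2\det A$. Hence $\mathbb E[D^2]=6\det A$ and $\frac13\mathbb E|D|\le\frac13\sqrt{6\det A}=\kappa_2\sqrt{\det A}\le\kappa_2\,I/2$.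
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:smoothing}]
All sums below converge absolutely and factor over the independent indices, because $\mathbb E|\xi_j|^2=I<\infty$ and each $\xi_j$ appears at most quadratically. For $i\ne k$ the product $D_iD_k$ is linear in $\xi_i$, so $\mathbb E[D_iD_k]=0$. Expanding both determinants in $D_0^2$,
\[
\mathbb E[D_0^2]=\sum_{\pi,\pi'\in S_n}\mathrm{sgn}\,\pi\,\mathrm{sgn}\,\pi'\prod_{j=1}^n\mathbb E\big[(\xi_j)_{\pi(j)}(\xi_j)_{\pi'(j)}\big]=\sum_{\pi,\pi'}\mathrm{sgn}\,\pi\,\mathrm{sgn}\,\pi'\prod_{j=1}^nA_{\pi(j)\pi'(j)}=n!\det A,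
\]
since for fixed $\pi$ the sum over $\pi'$ is the determinant of $A$ with rows permuted by $\pi$. Each $D_i^2$ has the same law as $D_0^2$, so $\mathbb E[D^2]=(n+1)!\det A$. By \eqref{eq:omegaD}, the Cauchy--Schwarz inequality and the arithmetic--geometric mean inequality $\det A\le(\mathrm{tr}\,A/n)^n$,
\[
\frac{|\omega^u|}{d\mu_g}\le\frac{1+\varepsilon}{n+1}\sqrt{(n+1)!\det A}=(1+\varepsilon)\kappa_n\sqrt{\det A}\le(1+\varepsilon)\kappa_n\Big(\frac{I_0}{n}\Big)^{n/2}.
\]
Integrate over $X$ and use Lemmas~\ref{lem:integral} and~\ref{lem:cocycle}: $\|X\|-\varepsilon\le(1+\varepsilon)\kappa_n(I_0/n)^{n/2}\mathrm{vol}(X,g)$. Let $\varepsilon\to0$.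
\end{proof}

\section{The heat equation along the Ricci flow}\label{sec:heat}

We prove Theorem~\ref{thm:RF} by constructing an admissible family with $I\le n/(2T)$ for the metric $g(T)$. We may assume $\|X\|>0$; then $\Gamma$ is infinite (Section~\ref{sec:bounded}) and $\tilde X$ is noncompact. Lift $g(t)$ to $\tilde X$, and write $\nabla$, $\Delta$, $|\cdot|$ for the objects of $g(t)$.

\subsection*{The local computation}
The value $n/(2t)$ comes from Euclidean space.

\begin{example}[Gaussians]\label{ex:gauss}
The flat metric $g$ on $\mathbb R^n$ is a static Ricci flow. Replace the countable family by the heat kernels $u_y(x,t)=(4\pi t)^{-n/2}e^{-|x-y|^2/4t}$, $y\in\mathbb R^n$, which satisfy $\int u_y\,dy=1$. Then $\nabla\log u_y=-(x-y)/(2t)$, each coordinate of $x-y$ has variance $2t$, and so $I=\int|\nabla\log u_y|^2u_y\,dy=2nt/(4t^2)=n/(2t)$. This function solves $I'=-\frac2nI^2$. Note that $\nabla^2\log u_y=-g/(2t)$ is independent of $y$ and a multiple of the metric.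
\end{example}

In general the equation $I'=-\frac2nI^2$ becomes an inequality, whose proof loses exactly the failure of these last two properties.

\begin{lemma}\label{lem:local}
Let $u_1,\dots,u_k$ be positive solutions of $\partial_tu=\Delta_{g(t)}u$ on $\tilde X\times(0,T]$ with $\sum_iu_i=1$, and let $J=\sum_i|\nabla u_i|^2/u_i$. Then $(\partial_t-\Delta)J\le-\frac2nJ^2$.
\end{lemma}

\begin{proof}
Let $u$ be one of the $u_i$ and $P=|\nabla u|^2$. Under the flow $\partial_tg^{ij}=2\,\mathrm{Ric}^{ij}$, so $\partial_tP=2\,\mathrm{Ric}(\nabla u,\nabla u)+2\langle\nabla u,\nabla\Delta u\rangle$. The Bochner formula is $\Delta P=2|\nabla^2u|^2+2\langle\nabla u,\nabla\Delta u\rangle+2\,\mathrm{Ric}(\nabla u,\nabla u)$. The Ricci terms cancel: $(\partial_t-\Delta)P=-2|\nabla^2u|^2$. Since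
\[
\Delta\frac Pu=\frac{\Delta P}u-\frac{2\langle\nabla P,\nabla u\rangle}{u^2}-\frac{P\Delta u}{u^2}+\frac{2P^2}{u^3},\qquad\partial_t\frac Pu=\frac{\partial_tP}u-\frac{P\Delta u}{u^2},
\]
and $\langle\nabla P,\nabla u\rangle=2\nabla^2u(\nabla u,\nabla u)$, we get
\[
(\partial_t-\Delta)\frac Pu=-\frac{2|\nabla^2u|^2}u+\frac{4\nabla^2u(\nabla u,\nabla u)}{u^2}-\frac{2|\nabla u|^4}{u^3}=-\frac2u|H|^2,
\]
where $H=\nabla^2u-du\otimes du/u=u\nabla^2\log u$. Let $H_i$ be this tensor for $u_i$. Because $\sum u_i=1$, we have $\sum\nabla^2u_i=0$, so $\sum H_i$ has trace $-J$ and $|\sum H_i|^2\ge J^2/n$. By the Cauchy--Schwarz inequality, $|\sum H_i|^2\le(\sum u_i)(\sum|H_i|^2/u_i)=\sum|H_i|^2/u_i$. Hence $(\partial_t-\Delta)J=-2\sum|H_i|^2/u_i\le-\frac2nJ^2$.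
\end{proof}

This is the only place where the Ricci flow equation is used. For a fixed metric the same computation leaves the extra term $-2\sum_i\mathrm{Ric}(\nabla u_i,\nabla u_i)/u_i$ on the right, and a lower Ricci bound would be needed to control it.

\subsection*{A smooth distance-like function}
The rest of the section handles the noncompactness of $\tilde X$: we need barriers that make the heat flow summable over $\Gamma$, and cutoffs for the maximum principle. Both are built from a smooth substitute for the distance with bounded Laplacian for all $g(t)$.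

Choose a compact $K_0\subset\tilde X$ with $\Gamma K_0=\tilde X$ and a function $0\le\varphi^0\in C_c^\infty(\tilde X)$ positive on $K_0$. Put $\varphi=\varphi^0/\sum_\gamma\varphi^0\circ\gamma^{-1}$, $\varphi_\gamma=\varphi\circ\gamma^{-1}$ and $K=\mathrm{supp}\,\varphi$. Then $0\le\varphi\le1$, $\sum_\gamma\varphi_\gamma=1$ and $\mathrm{supp}\,\varphi_\gamma=\gamma K$. Let $d$ be the $g(0)$-distance, fix $x_0\in\tilde X$, and put $|\gamma|=d(x_0,\gamma x_0)$ and $R_0=\max_Kd(\cdot,x_0)$.

\begin{lemma}\label{lem:rho}
The smooth function $\rho=\sum_\gamma|\gamma|\,\varphi_\gamma\ge0$ satisfies $|\rho-d(x_0,\cdot)|\le R_0$, and there is $L$ such that $|\nabla\rho|^2$, $|\Delta\rho|$ and $|\Delta\varphi|$ are at most $L$ on $\tilde X\times[0,T]$.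
\end{lemma}

\begin{proof}
If $x\in\gamma K$ then $d(x,\gamma x_0)=d(\gamma^{-1}x,x_0)\le R_0$, so $\big||\gamma|-d(x_0,x)\big|\le R_0$. The first claim follows since $\rho(x)$ is an average of such $|\gamma|$. For $k=1,2$ we have $\sum_\gamma\nabla^k\varphi_\gamma=0$, so at each point $x$
\[
\nabla^k\rho(x)=\sum_\gamma\big(|\gamma|-d(x_0,x)\big)\nabla^k\varphi_\gamma(x).
\]
The nonzero terms have coefficients bounded by $R_0$. Their number is at most $\#\{\gamma:\gamma K\cap K\ne\emptyset\}<\infty$, since $x\in\gamma K\cap\gamma'K$ implies $\gamma'^{-1}\gamma K\cap K\neq\emptyset$. Finally $|\nabla^k\varphi_\gamma|\le\sup_{K\times[0,T]}|\nabla^k\varphi|<\infty$, because $\Gamma$ acts by isometries of each $g(t)$.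
\end{proof}

\subsection*{Evolving the partition of unity}
We use three standard facts about the equation $\partial_tw=\Delta_{g(t)}w$, whose coefficients are smooth on $\tilde X\times[0,T]$. \emph{Comparison:} on a compact manifold, possibly with boundary, a function that is continuous for $t\in[0,T]$, of class $C^2$ in space and $C^1$ in time for $t>0$, has $(\partial_t-\Delta)w\ge0$ and is nonnegative at $t=0$ and on the boundary, is nonnegative. \emph{Strong maximum principle:} a nonnegative solution on $\tilde X\times(0,T]$ that vanishes at a point $(x,t)$ vanishes on $\tilde X\times(0,t]$. \emph{Interior Schauder estimates:} if $N$ is a compact neighborhood of a compact set $N'$ and $0<\delta<T$, then every space-time derivative of a solution $w$ is bounded on $N'\times[\delta,T]$ by $C\sup_{N\times[\delta/2,T]}|w|$, with $C$ independent of $w$.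

\begin{lemma}\label{lem:heat}
There are positive smooth solutions $u_\gamma$, $\gamma\in\Gamma$, of $\partial_tu=\Delta_{g(t)}u$ on $\tilde X\times(0,T]$ such that $\{u_\gamma(\cdot,t)\}$ is an admissible equivariant family for each $t\in(0,T]$.
\end{lemma}

\begin{proof}
\emph{A solution with initial value $\varphi$.} Exhaust $\tilde X$ by relatively compact smooth domains $\Omega_1\subset\Omega_2\subset\cdots$ containing $K$. Let $w_k$ solve the heat equation on $\overline\Omega_k\times[0,T]$ with zero boundary values and initial value $\varphi$. It is smooth up to the boundary: $\varphi$ vanishes near $\partial\Omega_k$, so the compatibility conditions hold. Comparison gives $0\le w_k\le1$, and then $w_k\le w_{k+1}$ on $\Omega_k$, since $w_{k+1}\ge0=w_k$ on $\partial\Omega_k$. Let $u=\lim w_k$. By the interior estimates and the Arzel\`a--Ascoli theorem the convergence is locally smooth on $\tilde X\times(0,T]$, so $u$ solves the heat equation there.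

By Lemma~\ref{lem:rho}, $(\partial_t-\Delta)(\varphi+Lt)=L-\Delta\varphi\ge0$ and $(\partial_t-\Delta)(\varphi-Lt)\le0$, while $\varphi\pm Lt=\pm Lt$ on $\partial\Omega_k$. So $|w_k-\varphi|\le Lt$ and $|u-\varphi|\le Lt$. Thus $u$ is continuous on $\tilde X\times[0,T]$ with $u(\cdot,0)=\varphi$. If $\varphi(y)>0$ then $u(y,t)>0$ for small $t$, and the strong maximum principle gives $u>0$ on $\tilde X\times(0,T]$.

\emph{Decay.} The number of translates grows exponentially with distance, so $u$ must decay faster. For $a>0$ let $b=aL+a^2L$ and $f=C_ae^{-a\rho+bt}$ with $C_a=e^{a\max_K\rho}$, so that $f\ge\varphi$ at $t=0$. Then $(\partial_t-\Delta)f=f\,(b+a\Delta\rho-a^2|\nabla\rho|^2)\ge0$, hence $w_k\le f$ and $u\le C_ae^{-a\rho+bt}$, for every $a>0$.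

\emph{Summation.} Put $u_\gamma(x,t)=u(\gamma^{-1}x,t)$. These are positive solutions, since $g(t)$ is $\Gamma$-invariant, and $u_{\alpha\gamma}(\alpha x,t)=u_\gamma(x,t)$. By Lemma~\ref{lem:rho},
\[
\rho(\gamma^{-1}x)\ge d(x_0,\gamma^{-1}x)-R_0=d(\gamma x_0,x)-R_0\ge|\gamma|-d(x_0,x)-R_0,
\]
so $\sup_{N\times[0,T]}u_\gamma\le C(N,a)e^{-a|\gamma|}$ for every compact $N$. For small $r_0>0$ the $g(0)$-balls $B(\gamma x_0,r_0)$ are disjoint with equal volume. The Ricci curvature of $g(0)$ is bounded below, so by the Bishop--Gromov theorem $\mathrm{vol}\,B(x_0,R+r_0)\le Ce^{hR}$ for some $h$. Hence $\#\{\gamma:|\gamma|\le R\}\le C'e^{hR}$, and $\sum_\gamma e^{-a|\gamma|}<\infty$ for $a>h$. Therefore $\sum_\gamma\sup_{N\times[0,T]}u_\gamma<\infty$. All $u_\gamma$ solve the same equation, so the interior estimates give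
\[
\sum_\gamma\sup_{N'\times[\delta,T]}\big(|\partial_tu_\gamma|+|\nabla u_\gamma|+|\nabla^2u_\gamma|\big)<\infty
\]
for every compact $N'$ and $\delta\in(0,T)$. Consequently $\sum_\gamma u_\gamma$ is continuous on $\tilde X\times[0,T]$, solves the heat equation for $t>0$, equals $\sum\varphi_\gamma=1$ at $t=0$, and is $\Gamma$-invariant. It descends to the closed manifold $X$, where comparison gives $\sum_\gamma u_\gamma\equiv1$.
\end{proof}

\subsection*{The bound on the Fisher information}
If $I$ were known to be finite and smooth, Lemma~\ref{lem:local} and the maximum principle on $X$ would finish the proof. But we have no lower bound on the denominators $u_\gamma$, so we do not know this. We therefore keep finitely many $u_\gamma$ and merge the others into one function, which preserves the condition $\sum u_i=1$. The price is invariance: the maximum principle must now be applied on $\tilde X$. The quadratic term $-\frac2nJ^2$ absorbs the cutoff errors, so no growth bound on $J$ and no information at $t=0$ is required.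

\begin{lemma}\label{lem:Fisher}
In the setting of Lemma~\ref{lem:local}, $J\le\frac n{2t}$ on $\tilde X\times(0,T]$.
\end{lemma}

\begin{proof}
Let $\eta:[0,\infty)\to[0,1]$ be smooth with $\eta=1$ on $[0,1]$ and $\eta=0$ on $[2,\infty)$. For $R\ge1$ put $\zeta=\eta(\rho/R)^2$. It is independent of $t$, and its support lies in the compact ball $d(x_0,\cdot)\le2R+R_0$. We have
\[
\frac{|\nabla\zeta|^2}\zeta=\frac{4\eta'^2|\nabla\rho|^2}{R^2}\ \text{ where }\zeta>0,\qquad\Delta\zeta=\frac{2\eta\eta'\Delta\rho}R+\frac{2(\eta'^2+\eta\eta'')|\nabla\rho|^2}{R^2},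
\]
so Lemma~\ref{lem:rho} gives $2|\nabla\zeta|^2/\zeta+|\Delta\zeta|\le C_0/R$ with $C_0$ independent of $R$ and $t$. For $\delta\in(0,T)$ the function $F=(t-\delta)\zeta J$ attains its maximum on $\tilde X\times[\delta,T]$. If the maximum is positive, then at a maximum point $t>\delta$, $\zeta>0$, $J>0$, $\partial_tF\ge0$, $\Delta F\le0$ and $\nabla J=-J\nabla\zeta/\zeta$. There, by Lemma~\ref{lem:local},
\begin{align*}
0\le(\partial_t-\Delta)F&=\zeta J+(t-\delta)\big[\zeta(\partial_t-\Delta)J-2\langle\nabla\zeta,\nabla J\rangle-J\Delta\zeta\big]\\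
&\le\zeta J+(t-\delta)\Big[-\frac2n\zeta J^2+\frac{C_0}RJ\Big].
\end{align*}
Dividing by $J$ gives $\frac2nF\le1+C_0T/R$ at the maximum, hence everywhere. At a fixed point $(x,t)$ with $t>\delta$ we have $\zeta(x)=1$ for large $R$, so $R\to\infty$ gives $(t-\delta)J\le\frac n2$. Let $\delta\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:RF}]
Take $u_\gamma$ from Lemma~\ref{lem:heat} and a finite set $S\subset\Gamma$. The function $v_S=1-\sum_{\gamma\in S}u_\gamma$ is a smooth solution of the heat equation, and $v_S=\sum_{\gamma\notin S}u_\gamma>0$ because $\Gamma$ is infinite. Lemma~\ref{lem:Fisher} for the family consisting of $v_S$ and the $u_\gamma$, $\gamma\in S$, gives $\sum_{\gamma\in S}|\nabla u_\gamma|^2/u_\gamma\le\frac n{2t}$. As $S$ is arbitrary, $I(\cdot,t)\le\frac n{2t}$. Apply Proposition~\ref{prop:smoothing} to $\{u_\gamma(\cdot,T)\}$ and $g(T)$ with $I_0=\frac n{2T}$.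
\end{proof}

\section{Long-time solutions of the normalized flow}\label{sec:NRF}

Let $g(t)$, $t\in[0,\infty)$, solve \eqref{eq:NRF} on a closed oriented $n$-manifold $X$, $n\ge3$, and write $s=s_{g(t)}$.

\subsection*{Evolution equations}
Since $\partial_td\mu=\frac12\mathrm{tr}(\partial_tg)\,d\mu=(\bar s-s)\,d\mu$, the volume $V$ is constant. The variation of the scalar curvature in the direction $k=\partial_tg$ is $-\Delta\,\mathrm{tr}\,k+\mathrm{div}\,\mathrm{div}\,k-\langle\mathrm{Ric},k\rangle$. For \eqref{eq:NRF} the three terms are $2\Delta s$, $-\Delta s$ (as $\mathrm{div}\,\mathrm{Ric}=\frac12ds$) and $2|\mathrm{Ric}|^2-\frac2n\bar ss$. With $|\mathrm{Ric}|^2=|\mathrm{Ric}_0|^2+s^2/n$,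
\begin{equation}\label{eq:scal}
\partial_ts=\Delta s+2|\mathrm{Ric}_0|^2+\tfrac2ns(s-\bar s).
\end{equation}
The function $s_{\min}$ is locally Lipschitz, since $\partial_ts$ is bounded on $X\times[0,t_1]$ for each $t_1$; so it is differentiable almost everywhere and is the integral of its derivative. Let $t>0$ be a point of differentiability and $x$ a minimum point of $s(\cdot,t)$. The function $s(x,\cdot)-s_{\min}\ge0$ vanishes at $t$, so $s_{\min}'(t)=\partial_ts(x,t)$. As $\Delta s(x,t)\ge0$, \eqref{eq:scal} gives
\begin{equation}\label{eq:smin}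
s_{\min}'\ge-\tfrac2n(\bar s-s_{\min})\,s_{\min}\quad\text{almost everywhere.}
\end{equation}

\subsection*{The minimum of the scalar curvature}
Theorem~\ref{thm:RF} bounds a volume, which sees only a time integral of $\bar s$. We want a bound on $s_{\min}$ at every time. The bridge is \eqref{eq:smin}: once $s_{\min}$ is above a negative level it stays above it, and then $\bar s$ is too large forever for the volume of the unnormalized flow to grow as fast as Theorem~\ref{thm:RF} demands.

\begin{proposition}\label{prop:smin}
If $\|X\|\ne0$, then $s_{\min}(t)\le-\nu_0$ for all $t\ge0$, where $\nu_0=n\big(\|X\|/(\kappa_nV)\big)^{2/n}>0$.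
\end{proposition}

\begin{proof}
Put $\psi(t)=\exp(-\frac2n\int_0^t\bar s)$ and $\theta(t)=\int_0^t\psi$, and define $G$ by $G(\theta(t))=\psi(t)g(t)$. Since $\psi'=-\frac2n\bar s\psi$ and the Ricci tensor is scale invariant, $\partial_t(\psi g)=-2\psi\,\mathrm{Ric}(\psi g)$; dividing by $\theta'=\psi$ gives $\partial_\theta G=-2\,\mathrm{Ric}(G)$. The volume of $G(\theta(t))$ is $\psi^{n/2}V$. Theorem~\ref{thm:RF} on $[0,\theta(t)]$ gives $\|X\|\le\kappa_n(2\theta)^{-n/2}\psi^{n/2}V$, that is,
\begin{equation}\label{eq:q}
q:=\frac\psi\theta\ge\frac2n\nu_0\quad(t>0),\qquad\text{while}\qquad\frac{q'}q=\frac{\psi'}\psi-\frac{\psi}\theta=-\frac2n\bar s-q .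
\end{equation}
Suppose $s_{\min}(t_1)>-\nu_0$ for some $t_1\ge0$, and choose $\varepsilon>0$ with $\min(s_{\min}(t_1),0)\ge-\nu_0+\varepsilon$. Let $\Phi(t)=\exp\big(\frac2n\int_{t_1}^t(\bar s-s_{\min})\big)\ge1$ for $t\ge t_1$. By \eqref{eq:smin}, $(s_{\min}\Phi)'\ge0$ almost everywhere, so
\[
\bar s(t)\ge s_{\min}(t)\ge s_{\min}(t_1)/\Phi(t)\ge\min(s_{\min}(t_1),0)\ge-\nu_0+\varepsilon\qquad(t\ge t_1).
\]
Then \eqref{eq:q} gives $q'/q\le\frac2n(\nu_0-\varepsilon)-\frac2n\nu_0=-\frac{2\varepsilon}n$ for $t>t_1$. So $q\to0$ as $t\to\infty$, contradicting $q\ge\frac2n\nu_0>0$.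
\end{proof}

A negative upper bound on $s_{\min}$ turns \eqref{eq:smin} into a monotonicity formula, which says that $s$ is nearly constant in space for most times.

\begin{lemma}\label{lem:L1}
Suppose $s_{\min}(t)\le-\nu$ for all $t\ge0$, with $\nu>0$. Then $s_{\min}$ is nondecreasing, its limit $-\nu_\infty$ satisfies $\nu_\infty\ge\nu$, and $\int_0^\infty(\bar s-s_{\min})\,dt<\infty$.
\end{lemma}

\begin{proof}
By \eqref{eq:smin}, $s_{\min}'\ge\frac2n\nu(\bar s-s_{\min})\ge0$ almost everywhere. So $s_{\min}$ is nondecreasing and bounded above by $-\nu$, and integration gives $\frac2n\nu\int_0^\infty(\bar s-s_{\min})\,dt\le-\nu_\infty-s_{\min}(0)$.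
\end{proof}

\subsection*{Dimension four}
It remains to remove $|\mathrm{Ric}_0|^2$ from \eqref{eq:CGB}. The integrated form of \eqref{eq:scal} expresses $\int|\mathrm{Ric}_0|^2$ through the time derivative $\bar s'$, which disappears on averaging, and the variance of $s$, which Lemma~\ref{lem:L1} controls once $s$ has an upper bound.

\begin{lemma}\label{lem:four}
Let $n=4$. Suppose $s_{\min}(t)\le-\nu<0$ and $s_{\max}(t)\le C(1+t)$ for all $t\ge0$. Then $2\chi(X)-3|\tau(X)|\ge V\nu^2/(96\pi^2)$.
\end{lemma}

\begin{proof}
From \eqref{eq:scal}, $\partial_td\mu=(\bar s-s)\,d\mu$ and $\int s(s-\bar s)=\int(s-\bar s)^2$,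
\[
V\bar s'=\int_X\big(\partial_ts-s(s-\bar s)\big)d\mu=2\int_X|\mathrm{Ric}_0|^2d\mu-\frac12\int_X(s-\bar s)^2d\mu .
\]
Thus $\frac12\int|\mathrm{Ric}_0|^2=\frac14V\bar s'+\frac18\int(s-\bar s)^2$, and $\frac1{24}\int s^2=\frac1{24}V\bar s^2+\frac1{24}\int(s-\bar s)^2$. Dropping the Weyl term in \eqref{eq:CGB}, for both signs, we get for all $t$
\begin{equation}\label{eq:instant}
4\pi^2(2\chi-3|\tau|)\ge\frac{V\bar s^2}{24}-\frac{V\bar s'}4-\frac1{12}\int_X(s-\bar s)^2d\mu .
\end{equation}
By Lemma~\ref{lem:L1}, $s_{\min}\ge s_{\min}(0)$, so $s_{\max}-s_{\min}\le C_1(1+t)$ with $C_1=|C|+|s_{\min}(0)|$. Since $\bar s$ minimizes $a\mapsto\int(s-a)^2$,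
\[
\int_X(s-\bar s)^2d\mu\le\int_X(s-s_{\min})^2d\mu\le C_1(1+t)\,V\,(\bar s-s_{\min}).
\]
Average \eqref{eq:instant} over $[0,T]$ and apply Jensen's inequality to the first term:
\[
\frac{4\pi^2}V(2\chi-3|\tau|)\ge\frac1{24}\Big(\frac1T\int_0^T\bar s\,dt\Big)^2-\frac{\bar s(T)-\bar s(0)}{4T}-\frac{C_1}{12}\int_0^T\frac{1+t}T(\bar s-s_{\min})\,dt .
\]
We let $T\to\infty$ and use Lemma~\ref{lem:L1} for each term. In the first, the average of $s_{\min}$ tends to $-\nu_\infty$ and the average of the integrable function $\bar s-s_{\min}$ tends to $0$, so the term tends to $\nu_\infty^2/24$. In the third, for $T\ge1$ the integrand is at most $2(\bar s-s_{\min})$ and tends to $0$ pointwise, so the integral tends to $0$ by dominated convergence. For the second, integrability gives times $T_k\to\infty$ with $\bar s(T_k)-s_{\min}(T_k)\to0$; then $\bar s(T_k)\to-\nu_\infty$ and the term tends to $0$ along $T_k$. Hence $2\chi-3|\tau|\ge V\nu_\infty^2/(96\pi^2)\ge V\nu^2/(96\pi^2)$.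
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:strong} and~\ref{thm:main}]
Part (a) of Theorem~\ref{thm:strong} is Proposition~\ref{prop:smin} together with Lemma~\ref{lem:L1} for $\nu=\nu_0$. For $n=4$ we have $V\nu_0^2=16\|X\|/\kappa_4$, so Lemma~\ref{lem:four} gives
\[
2\chi-3|\tau|\ge\frac{16}{96\pi^2}\frac{\|X\|}{\kappa_4}=\frac{\|X\|}{6\kappa_4\pi^2}=\frac{\sqrt{30}}{72\pi^2}\|X\|,
\]
because $6\kappa_4=12\sqrt6/\sqrt5=72/\sqrt{30}$. This is (b). A quasi-non-singular solution has $s_{\max}\le C\le C(1+t)$ with $C=\sup|s|$, so Theorem~\ref{thm:main} follows, and with it the conjecture.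
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:both}]
The quotient in \eqref{eq:lambda} is at least $\min_Xs_g$, and $\lambda_{g(t)}V^{1/2}\le\bar\lambda(X)$ by definition. So $s_{\min}(t)\le\lambda_{g(t)}\le-\nu$ with $\nu=|\bar\lambda(X)|V^{-1/2}>0$, and Lemma~\ref{lem:four} gives $2\chi-3|\tau|\ge\bar\lambda(X)^2/(96\pi^2)$. If $\|X\|=0$ this is the claim; otherwise combine it with Theorem~\ref{thm:strong}(b).
\end{proof}

\begin{remark}
Either hypothesis $\|X\|\ne0$ or $\bar\lambda(X)<0$ serves the same purpose: it gives a negative upper bound for $s_{\min}$, without which \eqref{eq:smin} yields no integrability of $\bar s-s_{\min}$. This is why the second is superfluous in the presence of the first. Existence for all time is used for the contradiction in Proposition~\ref{prop:smin} and for the averaging in Lemma~\ref{lem:four}; it cannot be dropped, since on the manifolds of Example~\ref{ex:blowup} the conclusion fails. The upper bound on $s$ is used only to estimate the variance in \eqref{eq:instant}, and a lower bound on $s$ is automatic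 by Lemma~\ref{lem:L1}.
\end{remark}

\section{The optimal constant}\label{sec:constant}

Let $C_*$ be the best constant for which $2\chi-3|\tau|\ge C_*\|X\|$ holds under the hypotheses of Theorem~\ref{thm:main}. A closed oriented hyperbolic $4$-manifold $Y$ has $\mathrm{Ric}=-3g$ and $s=-12$, so it is a fixed point of \eqref{eq:NRF} and the constant solution is quasi-non-singular. Since $W_\pm=0$ and $\mathrm{Ric}_0=0$, formula \eqref{eq:CGB} gives $\tau=0$ and $\chi=\frac3{4\pi^2}\mathrm{vol}(Y)$. With \eqref{eq:GT}, $2\chi-3|\tau|=\frac{3v_4}{2\pi^2}\|Y\|$. Hence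
\[
\frac{\sqrt{30}}{72\pi^2}\le C_*\le\frac{3v_4}{2\pi^2},\qquad\text{numerically}\quad0.0077\le C_*\le0.041 .
\]
We do not determine $C_*$.

\begin{thebibliography}{9}

\bibitem{BI}
R. Inanc Baykur, Masashi Ishida, \emph{Families of 4-manifolds with nontrivial stable cohomotopy Seiberg-Witten invariants, and normalized Ricci flow}, arXiv:1011.2744 (2010).

\bibitem{Fr}
Frigerio, \emph{Bounded Cohomology of Discrete Groups}.

\bibitem{Gr}
Gromov, 1982.

\bibitem{Iv}
Ivanov, 1987.

\end{thebibliography}
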